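\title{Extremal vectors do not generate the degenerate Cartan component for $\mathfrak{sl}_n$, $n\ge 5$}

\begin{abstract}
Write a dominant weight $\lambda$ of $\mathfrak{sl}_n$ as a sum of $n$ dominant weights. The Cartan component $V_\lambda$ of the corresponding tensor product degenerates to a module over the Iwahori subalgebra of $\widehat{\mathfrak{sl}}_n$, and a conjecture stated in a paper of Feigin says that this module is generated by the tensor products of extremal weight vectors. We show that the conjecture holds for $n=2$ and fails for every $n\ge5$; along the multiples of our weights the extremal vectors miss a positive proportion of the module. The submodule generated by the extremal vectors is spanned by reductions of flags over $\mathbb C((\varepsilon))$, while the whole module also contains reductions of flags over $\mathbb C((\sqrt\varepsilon))$. A parity argument on valuations separates the two.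
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
We work over $\mathbb C$. Let $n\ge2$, let $e_i,f_i$ ($1\le i\le n-1$) be the Chevalley generators of $\mathfrak{sl}_n$ for the simple roots $\alpha_i$, let $\theta=\alpha_1+\dots+\alpha_{n-1}$ be the highest root, and let $f_\theta$ be a root vector of weight $-\theta$. The Weyl group is $W=S_n$, the fundamental weights are $\omega_1,\dots,\omega_{n-1}$, and $\rho=\omega_1+\dots+\omega_{n-1}$. For a dominant integral weight $\mu$ let $V_\mu$ be the irreducible module of highest weight $\mu$.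

Fix dominant integral weights $\bar\lambda=(\lambda^{(0)},\dots,\lambda^{(n-1)})$, and put
\[
\lambda=\sum_{b=0}^{n-1}\lambda^{(b)},\qquad T=\bigotimes_{b=0}^{n-1}V_{\lambda^{(b)}} .
\]
For $a\in\mathfrak{sl}_n$ let $a^{(b)}$ act on $T$ as $a$ on the $b$-th factor and as the identity on the others. Let $v_b\in V_{\lambda^{(b)}}$ be a lowest weight vector. The operators $\sum_b e_i^{(b)}$ generate from $\bigotimes_bv_b$ the \emph{Cartan component} of $T$, its unique submodule isomorphic to $V_\lambda$. We deform these operators by switching off $e_i$ on the $i$-th factor: for $\varepsilon\in\mathbb C$ put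
\[
e_i(\varepsilon)=\varepsilon\,e_i^{(i)}+\sum_{b\ne i}e_i^{(b)}\qquad(1\le i\le n-1).
\]
For $\varepsilon\neq0$ let $V_{\bar\lambda}(\varepsilon)\subset T$ be the span of all vectors $e_{i_1}(\varepsilon)\cdots e_{i_r}(\varepsilon)\bigotimes_bv_b$, $r\ge0$. It has dimension $\dim V_\lambda$, and the limit
\[
V_{\bar\lambda}=\lim_{\varepsilon\to0}V_{\bar\lambda}(\varepsilon)
\]
exists in the Grassmannian of $(\dim V_\lambda)$-dimensional subspaces of $T$; both facts are proved in Section~\ref{sec:torus}. The limit carries an action of (a quotient of) the Iwahori subalgebra of the affine Kac--Moody algebra $\widehat{\mathfrak{sl}}_n$: the Cartan subalgebra of $\mathfrak{sl}_n$ acts diagonally, and the affine Chevalley generators $e_0,\dots,e_{n-1}$ act by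
\[
E_i=\sum_{b\ne i}e_i^{(b)}\quad(1\le i\le n-1),\qquad E_0=\sum_{b\ne0}f_\theta^{(b)} .
\]

The definition of $V_{\bar\lambda}$ by a limit is indirect, and one would like to build the space from a few explicit vectors by the operators $E_i$. There are obvious candidates. For $\sigma\in W$ let $u_{b,\sigma}\in V_{\lambda^{(b)}}$ be a nonzero vector of the extremal weight $\sigma(\lambda^{(b)})$. The weight $\sigma(\lambda)$ has multiplicity one in $T$, and $\bigotimes_bu_{b,\sigma}$ spans the weight space; these lines lie in every $V_{\bar\lambda}(\varepsilon)$ and do not move with $\varepsilon$. Let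
\[
M_{\bar\lambda}\subset T
\]
be the subspace generated from the vectors $\bigotimes_bu_{b,\sigma}$, $\sigma\in W$, by $E_0,\dots,E_{n-1}$. It is stable under the Cartan subalgebra, because the starting vectors are weight vectors and each $E_i$ shifts weights by a fixed amount. One always has $M_{\bar\lambda}\subset V_{\bar\lambda}$ (Proposition~\ref{prop:MinV}). The following conjecture is posed in \cite{Feigin}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $\bar\lambda$ the Iwahori module $V_{\bar\lambda}$ is generated by the tensor products of extremal weight vectors, that is, $M_{\bar\lambda}=V_{\bar\lambda}$.}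

\subsection*{Results}
For $n\ge5$ define $\bar\lambda_0$ by
\begin{equation}\label{eq:lambda0}
\begin{gathered}
\lambda_0^{(0)}=2\omega_1+2\omega_4,\qquad \lambda_0^{(1)}=2\omega_2,\qquad \lambda_0^{(2)}=2\omega_1+2\omega_3,\\
\lambda_0^{(3)}=2\omega_2+2\omega_4,\qquad \lambda_0^{(4)}=2\omega_3,\qquad \lambda_0^{(b)}=0\quad(b\ge5).
\end{gathered}
\end{equation}

\begin{theorem}\label{thm:A}
Let $n\ge5$. If $\lambda^{(b)}-\lambda_0^{(b)}$ is dominant for all $b$, then $M_{\bar\lambda}\ne V_{\bar\lambda}$.
\end{theorem}

So the conjecture is false for every $n\ge5$. For $n=5$ it fails for $\bar\lambda=\bar\lambda_0$, where $\lambda=4\rho$. For any $n\ge5$ it fails as soon as all coefficients of all $\lambda^{(b)}$ in the fundamental weights are at least $2$, for instance when every $\lambda^{(b)}$ equals $2\rho$. The failure is not a small defect. Write $N\bar\lambda=(N\lambda^{(0)},\dots,N\lambda^{(n-1)})$.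

\begin{theorem}\label{thm:B}
Let $\bar\lambda$ be as in Theorem~\ref{thm:A}, and let $d$ be the number of positive roots not orthogonal to $\lambda$. There is $c>0$ such that $\dim V_{N\bar\lambda}-\dim M_{N\bar\lambda}\ge c\,N^d$ for all large $N$. Since $\dim V_{N\bar\lambda}=\dim V_{N\lambda}$ is a polynomial in $N$ of degree $d$, a positive proportion of $V_{N\bar\lambda}$ is missed.
\end{theorem}

\begin{proposition}\label{prop:C}
For $n=2$ the conjecture is true.
\end{proposition}

The cases $n=3$ and $n=4$ are not settled here.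

\subsection*{Plan of the proof}
Section~\ref{sec:true} treats two cases that support the conjecture. Section~\ref{sec:torus} shows that $V_{\bar\lambda}(\varepsilon)$ is the Cartan component moved by a one-parameter torus. Consequently a flag in $\mathbb C^n$ that moves with $\varepsilon$, or with a root of $\varepsilon$, leaves a vector in the limit, its \emph{reduction}, and $M_{\bar\lambda}$ is spanned by reductions of flags defined over $\mathbb C((\varepsilon))$ (Section~\ref{sec:flags}). In Section~\ref{sec:parity} we build a linear functional whose nonvanishing on a reduction forces a difference of two valuations to equal $\frac12$, which is impossible over $\mathbb C((\varepsilon))$. Section~\ref{sec:ramified} exhibits a flag over $\mathbb C((\sqrt\varepsilon))$ on which the functional is nonzero. Section~\ref{sec:asymptotic} turns the one missing vector into a positive proportion by a dimension argument.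

\section{Two cases in which the conjecture holds}\label{sec:true}

From now on $e_i$ is the matrix whose only nonzero entry is a $1$ in position $(i,i+1)$, and $f_\theta$ the one with a $1$ in position $(n,1)$. Rescaling these operators changes neither $M_{\bar\lambda}$ nor $V_{\bar\lambda}$. The standard basis of $\mathbb C^n$ is $\mathbf e_1,\dots,\mathbf e_n$.

\begin{example}[One nonzero weight]
Suppose $\lambda^{(b)}=0$ for all $b\neq b_0$. Then $V_{\bar\lambda}=T=V_\lambda$ by dimension, $E_{b_0}=0$, and the other $E_i$ act as $e_i$ or $f_\theta$. In the cyclic order $b_0+1,\dots,n,1,\dots,b_0$ of the indices these $n-1$ matrices are the simple root vectors of the upper triangular subalgebra, so they generate $V_\lambda$ from the lowest weight vector for that order, which is an extremal vector. The conjecture holds. The generator depends on $b_0$: for $V_\lambda=\mathbb C^n$ and $b_0\ge1$ it is $\mathbf e_{b_0}$, whereas $v_{b_0}=\mathbf e_n$ generates only the span of $\mathbf e_{b_0+1},\dots,\mathbf e_n$. This is why the conjecture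 allows all extremal vectors, not just $\bigotimes_bv_b$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $\lambda^{(b)}=\ell_b\,\omega_1$, $e=e_1$, $f=f_\theta$. Then $e_1(\varepsilon)=e^{(0)}+\varepsilon e^{(1)}$ and
\[
e_1(\varepsilon)^k(v_0\otimes v_1)=\sum_{j=0}^k\binom kj\varepsilon^j\,e^{k-j}v_0\otimes e^jv_1 .
\]
The $j$-th term is nonzero exactly when $k-j\le\ell_0$ and $j\le\ell_1$. So the vector vanishes for $k>\ell_0+\ell_1$, and for $0\le k\le\ell_0+\ell_1$ its lowest power of $\varepsilon$ occurs at $j_k=\max(0,k-\ell_0)$. Dividing by $\varepsilon^{j_k}$ we obtain a basis of $V_{\bar\lambda}(\varepsilon)$ whose values at $\varepsilon=0$ are nonzero and have distinct weights. They form a basis of $V_{\bar\lambda}$; up to scalars it is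
\begin{equation}\label{eq:hook}
e^kv_0\otimes v_1\quad(0\le k\le\ell_0),\qquad e^{\ell_0}v_0\otimes e^jv_1\quad(1\le j\le\ell_1).
\end{equation}
The extremal vectors are the two ends $v_0\otimes v_1$ and $e^{\ell_0}v_0\otimes e^{\ell_1}v_1$ of this list. The operator $E_1=e^{(0)}$ sends $e^kv_0\otimes v_1$ to $e^{k+1}v_0\otimes v_1$ and kills the vectors that begin with $e^{\ell_0}v_0$. The operator $E_0=f^{(1)}$ kills the vectors that end with $v_1$ and, since $fe^jv_1=j(\ell_1-j+1)e^{j-1}v_1$, sends $e^{\ell_0}v_0\otimes e^jv_1$ to a nonzero multiple of $e^{\ell_0}v_0\otimes e^{j-1}v_1$ for $1\le j\le \ell_1$. Hence the span of \eqref{eq:hook} is stable under $E_0,E_1$, the first group is generated from one end by $E_1$, and the second from the other end by $E_0$.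
\end{proof}

\section{The degeneration as a torus limit}\label{sec:torus}

\subsection*{A model for $T$}
For $I=\{i_1<\dots<i_k\}$ put $\mathbf e_I=\mathbf e_{i_1}\wedge\dots\wedge\mathbf e_{i_k}$, and let $[b]=\{1,\dots,b\}$, with $[0]=\emptyset$. For $\mu=\sum_kc_k\omega_k$ the vector $v_\mu^+=\bigotimes_k\mathbf e_{[k]}^{\otimes c_k}$ of $\bigotimes_k(\Lambda^k\mathbb C^n)^{\otimes c_k}$ has weight $\mu$ and is killed by all $e_i$, so by complete reducibility it generates a copy of $V_\mu$. This copy is stable under $GL_n$, because scalar matrices act by scalars. Writing $\lambda^{(b)}=\sum_kc_k^{(b)}\omega_k$, we get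
\[
T\subset\widehat T=\bigotimes_{b}\bigotimes_{k}(\Lambda^k\mathbb C^n)^{\otimes c_k^{(b)}} .
\]
We call the tensor factors of $\widehat T$ \emph{slots}; there are $c_k^{(b)}$ slots of \emph{type} $(b,k)$. The Cartan component $V_\lambda\subset T$ contains the weight-$\lambda$ line of $T$ and is irreducible, so it is spanned by the vectors $\bigotimes_bg\,v^+_{\lambda^{(b)}}$, $g\in GL_n$. For a permutation matrix $\dot\sigma$, with $\dot\sigma\mathbf e_j=\mathbf e_{\sigma(j)}$, the vector $\dot\sigma v^+_{\lambda^{(b)}}$ has weight $\sigma(\lambda^{(b)})$, and we take it as $u_{b,\sigma}$.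

\subsection*{The torus}
Let $D_b(\varepsilon)=\operatorname{diag}(\varepsilon,\dots,\varepsilon,1,\dots,1)$ with $b$ entries $\varepsilon$, so that $D_b(\varepsilon)\mathbf e_I=\varepsilon^{|I\cap[b]|}\mathbf e_I$, and let $D(\varepsilon)$ act on $\widehat T$ by $D_b(\varepsilon)$ on the slots of type $(b,k)$. To treat all $E_i$ alike put $z_i=\tilde z_i=e_i$ for $i\ge1$, and $z_0=f_\theta$, $\tilde z_0=\varepsilon f_\theta$; thus $E_i=\sum_{b\ne i}z_i^{(b)}$. Conjugation by $\operatorname{diag}(d_1,\dots,d_n)$ multiplies the $(i,j)$ entry by $d_i/d_j$. For $D_b$ the ratio $d_i/d_{i+1}$ is $\varepsilon$ if $i=b$ and $1$ otherwise, and $d_n/d_1$ is $1$ if $b=0$ and $\varepsilon^{-1}$ otherwise. Hence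
\begin{equation}\label{eq:conj}
D_b\,\tilde z_i\,D_b^{-1}=\varepsilon^{\delta_{bi}}z_i\qquad(0\le i,b\le n-1).
\end{equation}
In particular $e_i(\varepsilon)=D(\varepsilon)\big(\sum_be_i^{(b)}\big)D(\varepsilon)^{-1}$. Since $D(\varepsilon)$ preserves the line of $\bigotimes_bv_b$, we obtain
\begin{equation}\label{eq:DV}
V_{\bar\lambda}(\varepsilon)=D(\varepsilon)V_\lambda\qquad(\varepsilon\ne0).
\end{equation}
The space $T$ is graded by the eigenvalues $\varepsilon^m$ of $D(\varepsilon)$, and limits under such a torus are described by the following lemma.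

\begin{lemma}\label{lem:initial}
Let $U=\bigoplus_{m\in\mathbb Z}U[m]$ be a finite-dimensional graded vector space, let $D(\varepsilon)$ act on $U[m]$ by $\varepsilon^m$, and let $L\subset U$ be a subspace. Let $L_{\mathrm{low}}$ and $L_{\mathrm{high}}$ be the spans of the lowest and of the highest homogeneous components of the nonzero vectors of $L$.
\begin{enumerate}
\item[(a)] $\dim L_{\mathrm{low}}=\dim L_{\mathrm{high}}=\dim L$.
\item[(b)] There are vectors $\beta_1(\varepsilon),\dots,\beta_K(\varepsilon)$, polynomial in $\varepsilon$, that form a basis of $D(\varepsilon)L$ for $\varepsilon\ne0$ and of $L_{\mathrm{low}}$ for $\varepsilon=0$. In particular $\lim_{\varepsilon\to0}D(\varepsilon)L=L_{\mathrm{low}}$.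
\item[(c)] If $\varepsilon_j\to0$, $u_j\in D(\varepsilon_j)L$ and $u_j\to u$, then $u\in L_{\mathrm{low}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L_{\ge m}=L\cap\bigoplus_{m'\ge m}U[m']$. The projection $L_{\ge m}\to U[m]$ has kernel $L_{\ge m+1}$, and $L_{\mathrm{low}}$ is the direct sum of the images. The dimensions telescope to $\dim L$; reversing the grading gives the same for $L_{\mathrm{high}}$. For (b), lift a basis of each image to $L_{\ge m}$, obtaining $l_1,\dots,l_K$ of lowest degrees $m_1,\dots,m_K$ with $K=\dim L$, and put $\beta_t(\varepsilon)=\varepsilon^{-m_t}D(\varepsilon)l_t$. The $\beta_t(0)$ form a basis of $L_{\mathrm{low}}$, so the $\beta_t(\varepsilon)$ are independent for small $\varepsilon$, so the $l_t$ form a basis of $L$. The point $\beta_1(\varepsilon)\wedge\dots\wedge\beta_K(\varepsilon)$ of the Grassmannian converges to $\beta_1(0)\wedge\dots\wedge\beta_K(0)\neq0$. For (c), pass to the limit in $u_j\wedge\beta_1(\varepsilon_j)\wedge\dots\wedge\beta_K(\varepsilon_j)=0$.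
\end{proof}

Thus $V_{\bar\lambda}$ exists and equals $(V_\lambda)_{\mathrm{low}}$. The same conjugation explains the Iwahori action. Let $\mathfrak I$ be the Lie algebra of matrices $z\in\mathfrak{sl}_n(\mathbb C[\varepsilon])$ with $z(0)$ upper triangular, the Iwahori subalgebra of the loop algebra; it contains the Cartan subalgebra and $\tilde z_0,\dots,\tilde z_{n-1}$, which correspond to the affine Chevalley generators. Conjugation by $D_b$ divides an entry by $\varepsilon$ only in positions $(i,j)$ with $j\le b<i$, below the diagonal, so $D_bzD_b^{-1}$ is polynomial in $\varepsilon$ and $z\mapsto(D_bzD_b^{-1})|_{\varepsilon=0}$ is a homomorphism $\mathfrak I\to\mathfrak{sl}_n$. Letting $\mathfrak I$ act on the $b$-th factor of $T$ through the $b$-th homomorphism, $\tilde z_i$ acts by $E_i$ by \eqref{eq:conj}.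

\begin{proposition}\label{prop:MinV}
The space $V_{\bar\lambda}$ is stable under $\mathfrak I$ and contains the vectors $\bigotimes_bu_{b,\sigma}$. Hence $M_{\bar\lambda}\subset V_{\bar\lambda}$.
\end{proposition}

\begin{proof}
For $z\in\mathfrak I$ the operator $Z(\varepsilon)=\sum_b(D_bzD_b^{-1})^{(b)}$ is polynomial in $\varepsilon$, and for $\varepsilon\ne0$ it equals $D(\varepsilon)\big(\sum_bz(\varepsilon)^{(b)}\big)D(\varepsilon)^{-1}$ and preserves $D(\varepsilon)V_\lambda$. With $\beta_t$ as in Lemma~\ref{lem:initial}(b), part (c) gives $Z(0)\beta_t(0)=\lim Z(\varepsilon)\beta_t(\varepsilon)\in V_{\bar\lambda}$. The vector $\bigotimes_b\dot\sigma v^+_{\lambda^{(b)}}$ lies in $V_\lambda$ and is homogeneous, so it is its own lowest component.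
\end{proof}

\section{Flags over Laurent series and their reductions}\label{sec:flags}

The vectors $\bigotimes_bgv^+_{\lambda^{(b)}}$ span $V_\lambda$, but their lowest components need not span $(V_\lambda)_{\mathrm{low}}$, since lowest components can cancel in a sum. More vectors of the limit are reached by letting $g$ move as $\varepsilon\to0$, and Lemma~\ref{lem:initial}(c) does not care whether $g$ depends on $\varepsilon$ or on a root of $\varepsilon$.

\subsection*{Leading vectors}
For $r\ge1$ let $\mathsf K_r=\mathbb C((\varepsilon^{1/r}))$ be the field of Laurent series in $\varepsilon^{1/r}$. The valuation $\nu(f)\in\frac1r\mathbb Z\cup\{\infty\}$ is the lowest exponent of $\varepsilon$ in $f$. It satisfies $\nu(fg)=\nu(f)+\nu(g)$ and $\nu(f+g)\ge\min(\nu(f),\nu(g))$, with equality if $\nu(f)\ne\nu(g)$. For $0\neq P=\sum_IP_I\mathbf e_I\in\Lambda^k\mathsf K_r^n$ and $0\le b\le n-1$ put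
\[
m_b(P)=\min_I\big(\nu(P_I)+|I\cap[b]|\big),\qquad P^{(b)}=\big(\varepsilon^{-m_b(P)}D_bP\big)\big|_{\varepsilon=0}\in\Lambda^k\mathbb C^n\setminus\{0\}.
\]
We call $P^{(b)}$ the \emph{leading vector} of $P$ at \emph{level} $b$. All later estimates come from the following restatement of the definition:
\begin{equation}\label{eq:key}
\nu(P_I)\ge m_b(P)-|I\cap[b]|,\ \text{ and }P_I^{(b)}\text{ is the coefficient of }\varepsilon^{\,m_b(P)-|I\cap[b]|}\text{ in }P_I .
\end{equation}
In particular equality holds exactly when $P_I^{(b)}\ne0$.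

Let $F_1\subset\dots\subset F_{n-1}$ be a flag in $\mathsf K_r^n$ with $\dim F_k=k$, and choose $0\ne P_k\in\Lambda^kF_k$. The \emph{reduction} of the flag is
\[
\Xi=\bigotimes_b\bigotimes_k\big(P_k^{(b)}\big)^{\otimes c_k^{(b)}}\in\widehat T .
\]
Another choice of the $P_k$ multiplies $\Xi$ by a nonzero constant. For an invertible matrix $g$ over $\mathsf K_r$ we write $\Xi(g)$ for the reduction formed with $P_k=g\,\mathbf e_{[k]}$, the wedge product of the first $k$ columns of $g$.

\begin{lemma}\label{lem:inV}
Let $s=\varepsilon^{1/r}$ and $g\in GL_n(\mathbb C[s])$. Then $\Xi(g)\in V_{\bar\lambda}$.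
\end{lemma}

\begin{proof}
For a complex number $s\ne0$ the vector
\[
D(s^r)\bigotimes_bg(s)v^+_{\lambda^{(b)}}=\bigotimes_b\bigotimes_k\big(D_b(s^r)P_k(s)\big)^{\otimes c_k^{(b)}}
\]
lies in $V_{\bar\lambda}(s^r)$ by \eqref{eq:DV}. Divide each slot of type $(b,k)$ by $s^{\,r\,m_b(P_k)}$. The result converges to $\Xi(g)$ as $s\to0$, and Lemma~\ref{lem:initial}(c) applies.
\end{proof}

\begin{lemma}\label{lem:M}
The space $M_{\bar\lambda}$ is spanned by the reductions $\Xi(\gamma\dot\sigma)$, where $\sigma\in W$ and $\gamma=\exp(t_1\tilde z_{i_1})\cdots\exp(t_p\tilde z_{i_p})\in SL_n(\mathbb C[\varepsilon])$ with $p\ge0$, $0\le i_j\le n-1$, $t_j\in\mathbb C$. These are reductions of flags over $\mathsf K_1=\mathbb C((\varepsilon))$.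
\end{lemma}

\begin{proof}
The $E_i$ are nilpotent, so $\exp(t_1E_{i_1})\cdots\exp(t_pE_{i_p})\bigotimes_bu_{b,\sigma}$ is a polynomial in $t_1,\dots,t_p$ with coefficients in $M_{\bar\lambda}$, and the coefficient of $t_1\cdots t_p$ is $E_{i_1}\cdots E_{i_p}\bigotimes_bu_{b,\sigma}$. The values of a polynomial map span the same space as its coefficients, because a linear functional kills all values if and only if it kills all coefficients. So these vectors span $M_{\bar\lambda}$. As $E_i$ is a sum of commuting operators, one on each factor $b\ne i$, such a vector is a pure tensor with $b$-th factor $\prod_j\exp\big(t_j(1-\delta_{b,i_j})z_{i_j}\big)u_{b,\sigma}$.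

By \eqref{eq:conj}, $g_b:=D_b\gamma D_b^{-1}=\prod_j\exp\big(t_j\varepsilon^{\delta_{b,i_j}}z_{i_j}\big)$ lies in $SL_n(\mathbb C[\varepsilon])$, and the $b$-th factor above is $g_b(0)u_{b,\sigma}=\bigotimes_k\big(g_b(0)\dot\sigma\mathbf e_{[k]}\big)^{\otimes c_k^{(b)}}$. For $P_k=\gamma\dot\sigma\mathbf e_{[k]}$ we have
\[
D_bP_k=g_bD_b\,\dot\sigma\mathbf e_{[k]}=\varepsilon^{|\sigma([k])\cap[b]|}\,g_b\,\dot\sigma\mathbf e_{[k]}.
\]
Since $g_b(0)$ is invertible, $g_b(0)\dot\sigma\mathbf e_{[k]}\neq0$, so this is $P_k^{(b)}$, and the vector equals $\Xi(\gamma\dot\sigma)$.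
\end{proof}

\subsection*{The method for $n=2$}
A flag is a line, spanned by $x=(x_1,x_2)\in\mathsf K_r^2$. Here $D_0x=(x_1,x_2)$ and $D_1x=(\varepsilon x_1,x_2)$, and the shape of the leading vectors depends on $\delta=\nu(x_2)-\nu(x_1)$; a star denotes a nonzero number.
\[
\begin{array}{c|ccccc}
 &\delta<0&\delta=0&0<\delta<1&\delta=1&\delta>1\\ \hline
x^{(0)}&(0,*)&(*,*)&(*,0)&(*,0)&(*,0)\\
x^{(1)}&(0,*)&(0,*)&(0,*)&(*,*)&(*,0)
\end{array}
\]
The middle column occurs only for $r\ge2$: ramified lines have reductions that no line over $\mathsf K_1$ has. For $n=2$ this gives nothing new, since $\mathbf e_1^{\otimes\ell_0}\otimes\mathbf e_2^{\otimes\ell_1}$ is the top coefficient in $t$ of $(\mathbf e_2+t\mathbf e_1)^{\otimes\ell_0}\otimes\mathbf e_2^{\otimes\ell_1}$, a reduction with $\delta=0$. The middle column is cut out by inequalities and borders on integral values of $\delta$. A counterexample needs a fractional value forced by an \emph{equation}.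

Equations come from \eqref{eq:key}. If $x_1^{(0)}x_1^{(1)}\ne0$, then $\nu(x_1)=m_0(x)=m_1(x)-1$. If $x_2^{(0)}x_2^{(1)}\neq0$, then $\nu(x_2)=m_0(x)=m_1(x)$. The two conclusions are incompatible, so $x_1^{(0)}x_2^{(0)}x_1^{(1)}x_2^{(1)}=0$ for every line. This product is the value on $\Xi$ of a linear functional on $\widehat T$ for $\bar\lambda=(2\omega_1,2\omega_1)$, one coordinate per slot, which therefore kills $M_{\bar\lambda}$. On $T$ it reads off the coefficient of $ev_0\otimes ev_1$, a vector absent from \eqref{eq:hook}, so it kills $V_{\bar\lambda}$ as well, as it should: the system $m_1-m_0=1$, $m_1-m_0=0$ has no solution even in $\mathbb Q$. We now look for a product whose nonvanishing imposes a system that is solvable in $\frac12\mathbb Z$ but not in $\mathbb Z$.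

\section{A parity obstruction}\label{sec:parity}

A single coordinate that is leading at two levels gives an equation $m_b(P_k)-m_{b'}(P_k)=\text{integer}$ for one $k$, and no factor $2$ appears. To produce one we link different $k$ by the incidence relations of the flag. We shall find two differences of valuations, one for $F_1$ and one for $F_4$, and conditions that force them to be equal and to have sum $1$.

Let $n\ge5$ and let $F_1\subset F_2\subset F_3\subset F_4$ be subspaces of $\mathsf K_r^n$ with $\dim F_k=k$ and $0\ne P_k\in\Lambda^kF_k$. Write $x_i$, $p_{ij}$, $q_{ijk}$ for the coordinates of $P_1,P_2,P_3$, extended antisymmetrically in the indices, and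
\[
y_i=(-1)^{i-1}(P_4)_{[5]\setminus\{i\}}\qquad(1\le i\le5).
\]
A superscript $(b)$ denotes the same coordinate of the leading vector at level $b$.

\subsection*{Incidence relations}
Two facts are used. If $w\in F_k$, then $w\wedge P_k=0$, and the coefficient of $\mathbf e_I$ in $w\wedge P_k$ is $\sum_t(-1)^{t-1}w_{i_t}(P_k)_{I\setminus\{i_t\}}$ for $I=\{i_1<\dots<i_{k+1}\}$. If $P_k=w_1\wedge\dots\wedge w_k$ and $J$ is a sequence of $k-1$ indices, then $\sum_j(P_k)_{Jj}\mathbf e_j\in F_k$: expanding the determinant $(P_k)_{Jj}$ along its last row writes it as $\sum_tc_t(w_t)_j$ with $c_t$ independent of $j$.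

\begin{lemma}\label{lem:plucker}
The following identities hold.
\begin{align}
x_2\,p_{35}&=x_3\,p_{25}-x_5\,p_{23},\label{eq:I1}\\
p_{35}\,q_{245}&=p_{25}\,q_{345}+p_{45}\,q_{235},\label{eq:I2}\\
q_{245}\,y_4&=q_{125}\,y_1-q_{235}\,y_3,\label{eq:I3}\\
0&=(x_1y_1+x_2y_2)+x_3y_3+(x_4y_4+x_5y_5).\label{eq:I4}
\end{align}
\end{lemma}

\begin{proof}
The coefficient of $\mathbf e_{\{2,3,5\}}$ in $P_1\wedge P_2=0$ is $x_2p_{35}-x_3p_{25}+x_5p_{23}$, which gives \eqref{eq:I1}. The vector $w=\sum_jp_{5j}\mathbf e_j$ lies in $F_2\subset F_3$ and has $w_2=-p_{25}$, $w_3=-p_{35}$, $w_4=-p_{45}$, $w_5=0$; the coefficient of $\mathbf e_{\{2,3,4,5\}}$ in $w\wedge P_3=0$ is $-p_{25}q_{345}+p_{35}q_{245}-p_{45}q_{235}$, which gives \eqref{eq:I2}. For any $w\in F_4$ the coefficient of $\mathbf e_{[5]}$ in $w\wedge P_4=0$ is $\sum_{i\le5}w_iy_i$. Taking $w=P_1$ gives \eqref{eq:I4}. Taking $w=\sum_jq_{25j}\mathbf e_j\in F_3$, with $w_1=q_{125}$, $w_3=-q_{235}$, $w_4=-q_{245}$, $w_2=w_5=0$, gives \eqref{eq:I3}.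
\end{proof}

\subsection*{Valuations}
Each $P_k$ is looked at from two levels. Put
\[
\begin{aligned}
\kappa&=m_0(P_1),&\quad\varphi&=m_1(P_2),&\quad\psi&=m_2(P_3)-1,&\quad\eta&=m_0(P_4),\\
\kappa'&=m_2(P_1),&\varphi'&=m_3(P_2)-1,&\psi'&=m_4(P_3)-2,&\eta'&=m_3(P_4)-2 .
\end{aligned}
\]
By \eqref{eq:key} we have the lower bounds below, and the leading coordinate at level $b$ is the coefficient of $\varepsilon$ to the power of the bound. For $y_i$ the index set is $I=[5]\setminus\{i\}$.
\[
\begin{array}{l|c|c|c}
\text{coordinates}&\text{level }b&|I\cap[b]|&\text{lower bound for }\nu\\ \hline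
x_i\ (\text{all }i)&0&0&\kappa\\
x_i\ (i\ge3)&2&0&\kappa'\\
p_{23},\ p_{25}&1&0&\varphi\\
p_{25}\ ;\ p_{45}&3&1\ ;\ 0&\varphi'\ ;\ \varphi'+1\\
q_{235}\ ;\ q_{345}&2&1\ ;\ 0&\psi\ ;\ \psi+1\\
q_{125},\ q_{235}&4&2&\psi'\\
y_i\ (i\le5)&0&0&\eta\\
y_1,\ y_2,\ y_3&3&2&\eta'
\end{array}
\]
If $\nu(f)\ge a$ and $\nu(g)\ge a'$, then $\nu(fg)\ge a+a'$ and the coefficient of $\varepsilon^{a+a'}$ in $fg$ is the product of the coefficients of $\varepsilon^a$ in $f$ and $\varepsilon^{a'}$ in $g$. The levels are chosen so that in each of the five binomials on the right of \eqref{eq:I1}--\eqref{eq:I4} both terms have the same lower bound. The coefficients at these bounds are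
\[
\begin{aligned}
\Delta_1&=x_3^{(2)}p_{25}^{(1)}-x_5^{(2)}p_{23}^{(1)}&&\text{at }\ \kappa'+\varphi\ \text{ in \eqref{eq:I1}},\\
\Delta_2&=p_{25}^{(3)}q_{345}^{(2)}+p_{45}^{(3)}q_{235}^{(2)}&&\text{at }\ \varphi'+\psi+1\ \text{ in \eqref{eq:I2}},\\
\Delta_3&=q_{125}^{(4)}y_1^{(3)}-q_{235}^{(4)}y_3^{(3)}&&\text{at }\ \psi'+\eta'\ \text{ in \eqref{eq:I3}},\\
\Delta_4&=x_1^{(0)}y_1^{(3)}+x_2^{(0)}y_2^{(3)}&&\text{at }\ \kappa+\eta'\ \text{ in \eqref{eq:I4}},\\
\Delta_5&=x_4^{(2)}y_4^{(0)}+x_5^{(2)}y_5^{(0)}&&\text{at }\ \kappa'+\eta\ \text{ in \eqref{eq:I4}}.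
\end{aligned}
\]
If $\Delta_j\ne0$, the valuation of the binomial equals its bound.

\begin{lemma}[Equal differences]\label{lem:balance}
If $\Delta_4\Delta_5\ne0$, then $\kappa'-\kappa=\eta'-\eta$.
\end{lemma}

\begin{proof}
The outer summands of \eqref{eq:I4} have valuations $\kappa+\eta'$ and $\kappa'+\eta$. The index $3$ occurs in all four relevant rows of the table, so $\nu(x_3y_3)\ge\max(\kappa,\kappa')+\max(\eta,\eta')\ge\max(\kappa+\eta',\kappa'+\eta)$. If $\kappa+\eta'\ne\kappa'+\eta$, one outer summand has strictly smaller valuation than the other two summands, and the sum cannot vanish.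
\end{proof}

\begin{lemma}[Sum of the differences]\label{lem:chain}
If $x_2^{(0)}\,y_4^{(0)}\,p_{25}^{(1)}p_{25}^{(3)}\,q_{235}^{(2)}q_{235}^{(4)}\,\Delta_1\Delta_2\Delta_3\neq0$, then $(\kappa'-\kappa)+(\eta'-\eta)=1$.
\end{lemma}

\begin{proof}
The six single factors give $\nu(x_2)=\kappa$, $\nu(y_4)=\eta$, $\nu(p_{25})=\varphi=\varphi'$ and $\nu(q_{235})=\psi=\psi'$. Comparing valuations in \eqref{eq:I1}, \eqref{eq:I2}, \eqref{eq:I3} we get
\begin{equation}\label{eq:chain}
\kappa+\nu(p_{35})=\kappa'+\varphi,\qquad \nu(p_{35})+\nu(q_{245})=\varphi+\psi+1,\qquad \nu(q_{245})+\eta=\psi+\eta'.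
\end{equation}
The first equation minus the second plus the third is $\kappa+\eta=\kappa'+\eta'-1$.
\end{proof}

The relations \eqref{eq:I1}--\eqref{eq:I3} form a chain from $F_1$ through $F_2$ and $F_3$ to $F_4$. The coordinates $p_{35}$ and $q_{245}$ are its links: nothing is assumed about them, and they cancel. The summand $1$ is $\nu(\varepsilon)$; it enters in \eqref{eq:I2} because $\{4,5\}$ meets $[3]$ in one element fewer than $\{2,5\}$, and $\{3,4,5\}$ meets $[2]$ in one element fewer than $\{2,3,5\}$.

Let $h$ be the product of everything assumed nonzero,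
\[
h=x_2^{(0)}\;y_4^{(0)}\;p_{25}^{(1)}\;p_{25}^{(3)}\;q_{235}^{(2)}\;q_{235}^{(4)}\;\Delta_1\Delta_2\Delta_3\Delta_4\Delta_5 .
\]

\begin{proposition}\label{prop:parity}
If $h\ne0$, then $m_2(P_1)-m_0(P_1)=\frac12$. In particular $h=0$ for every flag over $\mathsf K_1$.
\end{proposition}

\begin{proof}
Lemmas~\ref{lem:balance} and~\ref{lem:chain} give $2(\kappa'-\kappa)=1$. Over $\mathsf K_1$ both $\kappa$ and $\kappa'$ are integers.
\end{proof}

\subsection*{From $h$ to a linear functional}
Each single factor of $h$ is a linear form in one leading vector $P_k^{(b)}$, and each $\Delta_j$ is a bilinear form in two of them. Give every such occurrence its own slot of type $(b,k)$: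
\[
\begin{array}{c|cccccccc}
(b,k)&(0,1)&(0,4)&(1,2)&(2,1)&(2,3)&(3,2)&(3,4)&(4,3)\\ \hline
\text{used by}&x_2^{(0)},\Delta_4&y_4^{(0)},\Delta_5&p_{25}^{(1)},\Delta_1&\Delta_1,\Delta_5&q_{235}^{(2)},\Delta_2&p_{25}^{(3)},\Delta_2&\Delta_3,\Delta_4&q_{235}^{(4)},\Delta_3
\end{array}
\]
Two slots of each of these eight types are exactly the sixteen slots of $\widehat T$ for the weights \eqref{eq:lambda0}; this is where $\bar\lambda_0$ comes from. The tensor product $\Phi_0$ of the six linear and five bilinear forms is a linear functional on these sixteen slots, and its value on a reduction is $h$.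

\section{A ramified flag and the proof of Theorem~\ref{thm:A}}\label{sec:ramified}

Proposition~\ref{prop:parity} is useless unless $h$ is nonzero on some flag. It also says where to look. Let $r=2$ and $s=\varepsilon^{1/2}$. Scaling $P_1$ so that $\kappa=0$, we need $\nu(x_2)=0$ and $\kappa'=\frac12$, and the simplest choice is $x=(1,1,s,s,s,0,\dots,0)$. Let $g(s)$ be the direct sum of
\[
\begin{pmatrix}1&1&0&0&0\\ 1&2&0&0&0\\ s&2s&1&0&0\\ s&0&s&0&1\\ s&0&0&-1&0\end{pmatrix}
\]
and the identity matrix of size $n-5$. The displayed matrix is block lower triangular, with a $3\times3$ block of determinant $1$ and a $2\times2$ block of determinant $1$, so $g\in SL_n(\mathbb C[s])$. Let $P_k=g\,\mathbf e_{[k]}$; for $k\le4$ all coordinates with an index above $5$ vanish.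

Let $x,x',x''$ be the first three columns. Then $p_{ij}=x_ix'_j-x_jx'_i$ and $q_{ijk}=p_{ij}x''_k-p_{ik}x''_j+p_{jk}x''_i$. From $P_4=-P_3\wedge\mathbf e_5$ we get $(P_4)_{ijk5}=-q_{ijk}$ for $i<j<k\le4$ and $(P_4)_{1234}=0$, so $y=(-q_{234},q_{134},-q_{124},q_{123},0)$. The tables list the coordinates and, for each level $b$ needed, the lowest exponent of $s$ after multiplication by $s^{2|I\cap[b]|}$. The minimum in each row is in boldface; there the leading coordinate is the lowest coefficient of the entry, and elsewhere it is $0$.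
\[
\begin{array}{c|ccccc}
i&1&2&3&4&5\\ \hline
x_i&1&1&s&s&s\\
b=0&\mathbf0&\mathbf0&1&1&1\\
b=2&2&2&\mathbf1&\mathbf1&\mathbf1
\end{array}
\qquad
\begin{array}{c|ccccc}
i&1&2&3&4&5\\ \hline
y_i&-2s&s+s^2&-s&1&0\\
b=0&1&1&1&\mathbf0&\infty\\
b=3&\mathbf5&\mathbf5&\mathbf5&6&\infty
\end{array}
\]
\[
\begin{array}{c|cccccccccc}
I&12&13&14&15&23&24&25&34&35&45\\ \hline
p_I&1&s&-s&-s&0&-2s&-2s&-2s^2&-2s^2&0\\
b=1&2&3&3&3&\infty&\mathbf1&\mathbf1&2&2&\infty\\
b=3&4&5&\mathbf3&\mathbf3&\infty&\mathbf3&\mathbf3&4&4&\infty
\end{array}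
\]
\[
\begin{array}{c|cccccccccc}
I&123&124&125&134&135&145&234&235&245&345\\ \hline
q_I&1&s&0&s+s^2&s&s^2&2s&2s&2s^2&2s^3\\
b=2&4&5&\infty&\mathbf3&\mathbf3&4&\mathbf3&\mathbf3&4&\mathbf3\\
b=4&6&7&\infty&7&\mathbf5&6&7&\mathbf5&6&7
\end{array}
\]
The single factors of $h$ are $x_2^{(0)}=y_4^{(0)}=1$, $p_{25}^{(1)}=p_{25}^{(3)}=-2$, $q_{235}^{(2)}=q_{235}^{(4)}=2$, with product $16$, and
\[
\begin{gathered}
\Delta_1=1\cdot(-2)-1\cdot0=-2,\qquad\Delta_2=(-2)\cdot2+0\cdot2=-4,\qquad\Delta_3=0\cdot(-2)-2\cdot(-1)=2,\\
\Delta_4=1\cdot(-2)+1\cdot1=-1,\qquad\Delta_5=1\cdot1+1\cdot0=1 .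
\end{gathered}
\]
Hence $h=16\cdot(-16)=-256\ne0$. The valuations are $\kappa=\eta=0$, $\kappa'=\eta'=\varphi=\varphi'=\psi=\psi'=\frac12$ and $\nu(p_{35})=\nu(q_{245})=1$, a half-integral solution of \eqref{eq:chain}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $w=\Xi(g)$ for the matrix $g$ above. By Lemma~\ref{lem:inV}, $w\in V_{\bar\lambda}$. Since $\lambda^{(b)}-\lambda_0^{(b)}$ is dominant, $\widehat T$ has at least two slots of each of the eight types used by $h$. Let $\Phi$ be the linear functional on $\widehat T$ given by $\Phi_0$ on two such slots of each type and, on every remaining slot of type $(b,k)$, by a coordinate function that is nonzero on the leading vector $P_k^{(b)}$ of $g$. On any reduction, $\Phi$ is $h$ times a product of coordinates. Therefore $\Phi(w)\ne0$, while $\Phi$ vanishes on all reductions of flags over $\mathsf K_1$ by Proposition~\ref{prop:parity}, hence on $M_{\bar\lambda}$ by Lemma~\ref{lem:M}. So $w\in V_{\bar\lambda}\setminus M_{\bar\lambda}$.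
\end{proof}

The hypothesis $n\ge5$ enters only through $h$, which involves the indices $1,\dots,5$, the levels $0,\dots,4$ and the weight $\omega_4$; for $n>5$ the further indices play no part in the argument.

\section{A positive proportion is missed}\label{sec:asymptotic}

Fix $\bar\lambda$ as in Theorem~\ref{thm:A}, with $T$, $w$, $\Phi$ as in its proof. The duals $V_{N\bar\lambda}^*$ form a graded ring $R$, and every multiple of $\Phi$ in $R$ kills $M_{N\bar\lambda}$. The difficulty is that $R$ need not be a domain, so $\Phi$ might have few nonzero multiples. We show that $\Phi$ is not nilpotent and that all components of the spectrum of $R$ have full dimension. We use three textbook facts about a finitely generated commutative $\mathbb C$-algebra $B$.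
\begin{enumerate}
\item[(H)] If $B=\bigoplus_{N\ge0}B_N$ is generated by $B_1$ over $B_0=\mathbb C$ and has Krull dimension $d+1\ge1$, then for large $N$ the dimension of $B_N$ is a polynomial in $N$ of degree $d$ with positive leading coefficient.
\item[(K)] If $B$ is a domain and $f\in B$ is neither zero nor a unit, then every minimal prime $\mathfrak p$ of $B/fB$ has $\dim\,(B/fB)/\mathfrak p=\dim B-1$ (Krull's principal ideal theorem).
\item[(P)] The intersection of the minimal primes of $B$ is the set of nilpotent elements, and the minimal primes of a graded ring are homogeneous.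
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Step 1: translation into polynomials.} Let $A=\bigoplus_NA_N$ be the ring of polynomial functions on $T$, and let $S^N\subset T^{\otimes N}$ be the space of symmetric tensors. Then $A_N=(S^N)^*$, the value of $f\in A_N$ at $u$ being its pairing with $u^{\otimes N}$. For a subset $X\subset T$ let $\langle X\rangle_N$ be the span of the $u^{\otimes N}$, $u\in X$. Its annihilator in $A_N$ is the space $I(X)_N$ of forms vanishing on $X$, and $I(X)=\bigoplus_NI(X)_N$ is an ideal.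

The space $\widehat T$ for $N\bar\lambda$ has $N$ times as many slots of each type, so it is $\widehat T^{\otimes N}$ after reordering the slots. Under this identification, which respects the actions of $D(\varepsilon)$ and of $GL_n$ on each factor, $\bigotimes_bg_bv^+_{N\lambda^{(b)}}=\big(\bigotimes_bg_bv^+_{\lambda^{(b)}}\big)^{\otimes N}$ for $g_b\in GL_n$, and the reduction of a flag for $N\bar\lambda$ is the $N$-th tensor power of its reduction for $\bar\lambda$. Let $Y=\{\bigotimes_bgv^+_{\lambda^{(b)}}:g\in GL_n\}$ and let $Z\subset T$ be the set of vectors $\Xi(\gamma\dot\sigma)$ of Lemma~\ref{lem:M}, whose parameters do not depend on the weights. By \eqref{eq:DV} and Lemmas~\ref{lem:M} and~\ref{lem:inV} for $N\bar\lambda$,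
\begin{equation}\label{eq:powers}
V_{N\lambda}=\langle Y\rangle_N,\qquad V_{N\bar\lambda}(\varepsilon)=\langle D(\varepsilon)Y\rangle_N,\qquad M_{N\bar\lambda}=\langle Z\rangle_N,\qquad w^{\otimes N}\in V_{N\bar\lambda},
\end{equation}
and $V_{N\bar\lambda}=(V_{N\lambda})_{\mathrm{low}}\subset S^N$.

\emph{Step 2: the total space of the family.} Scalar matrices act on $T$ by a positive power of the scalar, so $Y$ is stable under $\mathbb C^*$ and $I(Y)$ is the full vanishing ideal of $Y$. The ring $A/I(Y)$ has $\dim(A/I(Y))_N=\dim V_{N\lambda}$. By the Weyl dimension formula this is $\prod_{\alpha>0}(N\lambda+\rho,\alpha)/(\rho,\alpha)$, a polynomial in $N$ of degree $d$, so the closure $\overline Y$ has dimension $d+1$ by (H). Let $\mathcal I\subset A[\varepsilon]$ be the vanishing ideal of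
\[
\mathcal Y=\{(D(\varepsilon)y,\varepsilon):y\in Y,\ \varepsilon\ne0\}\subset T\times\mathbb C,
\]
and let $\mathcal R=A[\varepsilon]/\mathcal I$. As $\mathcal Y$ is the image of the irreducible variety $GL_n\times\mathbb C^*$, the ring $\mathcal R$ is a domain. The automorphism $(u,\varepsilon)\mapsto(D(\varepsilon)u,\varepsilon)$ of $T\times\mathbb C^*$ maps $\overline Y\times\mathbb C^*$ onto the closure of $\mathcal Y$ in $T\times\mathbb C^*$, so $\dim\mathcal R=d+2$. Finally $\mathcal I=\bigoplus_N\mathcal I_N$, and by \eqref{eq:powers} $\mathcal I_N$ consists of the $f\in A_N[\varepsilon]$ such that $f(\varepsilon)$ annihilates $V_{N\bar\lambda}(\varepsilon)$ for all $\varepsilon\neq0$.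

\emph{Step 3: the special fiber.} Let $R=\mathcal R/\varepsilon\mathcal R=A/\mathcal I(0)$, where $\mathcal I(0)=\{f(0):f\in\mathcal I\}$. We claim that $\mathcal I(0)_N$ is the annihilator $V_{N\bar\lambda}^\perp$, so that $R_N=V_{N\bar\lambda}^*$. If $f\in\mathcal I_N$ and $\beta_t(\varepsilon)$ is the basis of Lemma~\ref{lem:initial}(b) for $L=V_{N\lambda}\subset S^N$, then $f(\varepsilon)$ kills $\beta_t(\varepsilon)$ for $\varepsilon\neq0$, hence $f(0)$ kills $\beta_t(0)$. This proves $\mathcal I(0)_N\subset V_{N\bar\lambda}^\perp$. Conversely, let $0\ne\phi\in V_{N\lambda}^\perp$, write $\phi=\sum_m\phi_m$ with $\phi_m$ supported on the part of $S^N$ of degree $m$, and let $m_1$ be the highest degree that occurs. Then $\varepsilon^{m_1}\phi\circ D(\varepsilon)^{-1}=\sum_m\varepsilon^{m_1-m}\phi_m$ lies in $\mathcal I_N$ and has the value $\phi_{m_1}$ at $0$. So $\mathcal I(0)_N\supset(V_{N\lambda}^\perp)_{\mathrm{high}}$, which by Lemma~\ref{lem:initial}(a) has dimension $\dim V_{N\lambda}^\perp=\dim V_{N\bar\lambda}^\perp$. The claim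 follows.

The element $\varepsilon\in\mathcal R$ is nonzero because it does not vanish on $\mathcal Y$, and it is not a unit because $R_0=\mathbb C$. By (K) and (P), every minimal prime $\mathfrak p$ of $R$ is homogeneous with $\dim R/\mathfrak p=d+1$.

\emph{Step 4: counting.} Since $M_{N\bar\lambda}\subset V_{N\bar\lambda}$, we have $\mathcal I(0)\subset I(Z)$, and $J=I(Z)/\mathcal I(0)$ is an ideal of $R$ with $\dim J_N=\dim V_{N\bar\lambda}-\dim M_{N\bar\lambda}$. Let $\bar h\in J_1$ be the class of $\Phi|_T$. The form $(\Phi|_T)^N$ takes the value $\Phi(w)^N\neq0$ on $w^{\otimes N}\in V_{N\bar\lambda}$, so $\bar h^N\ne0$ for all $N$. By (P) some minimal prime $\mathfrak p$ does not contain $\bar h$. Multiplication by $\bar h$ is injective on the domain $R/\mathfrak p$, and $\bar hR_{N-1}\subset J_N$ maps onto $\bar h\,(R/\mathfrak p)_{N-1}$. Hence $\dim J_N\ge\dim(R/\mathfrak p)_{N-1}$. The ring $R/\mathfrak p$ is a graded quotient of $A$ of dimension $d+1$, so by (H) the right side is at least $cN^d$ for some $c>0$ and all large $N$.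
\end{proof}

\begin{thebibliography}{1}
\bibitem{Feigin}
Evgeny Feigin, with an appendix in collaboration with Andrey Karenskih, \emph{Type A algebraic coherence conjecture of Pappas and Rapoport}, arXiv:2504.20549 (2025).
\end{thebibliography}
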